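\title{Robustly critical graphs with few DP-colorings}

\begin{abstract}
A $k$-critical graph is robustly $k$-critical if the only $(k-1)$-fold DP-covers without a proper coloring are the canonical ones, which encode ordinary coloring. Must every $k$-fold cover of such a graph $G$ have at least $P(G,k)$ proper colorings, where $P$ is the chromatic polynomial? We show that the answer is no: counterexamples exist for every $k\ge 864{,}000{,}004$, and for $0<\alpha<1/6$ and large $k$ a single robustly $k$-critical graph has an $\ell$-fold cover with fewer than $P(G,\ell)$ colorings for every integer $\ell\in[k,k+k^\alpha]$. The proof twists the canonical cover along one edge, in a family of $4$-critical graphs where the ends of that edge agree exponentially rarely, joined with a clique whose size is an explicit polynomial and suffices to make any critical graph robustly critical.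
\end{abstract}

\section{The question and the results}\label{sec:intro}

All graphs are finite and simple, and $[q]=\{1,\dots,q\}$. An \emph{$\ell$-coloring} of a graph $G$ is a map $V(G)\to[\ell]$ that gives adjacent vertices different colors; $P(G,\ell)$ is the number of $\ell$-colorings (the chromatic polynomial). A graph $G$ is \emph{$k$-critical} if $\chi(G)=k$ and $\chi(G')<k$ for every proper subgraph $G'$ of $G$. The \emph{join} $G\vee G'$ is the disjoint union of $G$ and $G'$ together with all edges between them.

\subsection{Covers}

In ordinary coloring every edge forbids the pairs of equal colors. In DP-coloring every vertex has its own set of colors, and every edge forbids the pairs of an arbitrary matching. Formally, a \emph{cover} of $G$ is a pair $\mathcal H=(L,H)$, where $H$ is a graph and $L:V(G)\to 2^{V(H)}$ is a map such that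
\begin{itemize}
\item the sets $L(v)$, $v\in V(G)$, partition $V(H)$;
\item each $L(v)$ is an independent set in $H$;
\item for distinct $u,v\in V(G)$ the edges of $H$ between $L(u)$ and $L(v)$ form a matching, which is empty if $uv\notin E(G)$.
\end{itemize}
The cover is \emph{$\ell$-fold} if $|L(v)|=\ell$ for all $v$. An \emph{$\mathcal H$-coloring} is a map $\varphi:V(G)\to V(H)$ with $\varphi(v)\in L(v)$ for all $v$; it is \emph{proper} if its image is an independent set in $H$. The same words apply to colorings of a subset of $V(G)$. A cover is \emph{bad} if it has no proper coloring. An element of $V(H)$ \emph{forbids} its neighbors in $H$. By the matching condition, a colored vertex forbids at most one element in the list of each neighbor, and this is all that a greedy argument needs.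

An $\ell$-fold cover is \emph{canonical} if one can write $L(v)=\{v_1,\dots,v_\ell\}$ for each $v$ so that $E(H)=\{u_iv_i: uv\in E(G),\ i\in[\ell]\}$. Its proper colorings correspond to the $\ell$-colorings of $G$. Let $P_{DP}(G,\ell)$ be the minimum number of proper $\mathcal H$-colorings over all $\ell$-fold covers $\mathcal H$ of $G$. The canonical cover shows $P_{DP}(G,\ell)\le P(G,\ell)$.

Equality holds for $K_n$: coloring the vertices one at a time, we have at least $\ell-j$ choices for the $(j+1)$-st vertex, so every $\ell$-fold cover has at least $\ell(\ell-1)\cdots(\ell-n+1)$ proper colorings when $\ell\ge n$. Equality can also fail badly. Take a $2$-fold cover of a cycle with a perfect matching on every edge, and name the list elements along a spanning path from $u$ to $v$ so that the path edges match equal indices. The last edge $uv$ carries either the identity (the canonical cover) or the swap, which asks for a $2$-coloring of the path in which $u$ and $v$ agree. For an even cycle the canonical cover has two proper colorings and the swapped one has none. For an odd cycle it is the other way around.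

\subsection{Robustly critical graphs}

If $G$ is $k$-critical, then the canonical $(k-1)$-fold cover is bad. A graph $G$ is \emph{robustly $k$-critical} ($k\ge1$) if it is $k$-critical and every bad $(k-1)$-fold cover of $G$ is canonical. Complete graphs and odd cycles are robustly critical. In terms of counting, the definition says that among all $(k-1)$-fold covers the canonical ones, and only they, attain the minimum number of proper colorings, namely $0$. It is natural to expect that they still attain the minimum with one more color. This is the question posed in \cite{BKMS}.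

\begin{quote}
\textbf{Question.} Let $G$ be robustly $k$-critical. Does every $k$-fold cover of $G$ have at least $P(G,k)$ proper colorings? In other words, is $P_{DP}(G,k)=P(G,k)$?
\end{quote}

The answer is known to be positive when $G$ is a complete graph, an odd cycle, or the join of an odd cycle and a clique. This settles $k\le3$, because the $k$-critical graphs with $k\le 3$ are $K_1$, $K_2$ and the odd cycles. In general the answer is negative.

\begin{theorem}\label{thm:main}
For every $k\ge 864{,}000{,}004$ there is a robustly $k$-critical graph $G$ with $P_{DP}(G,k)<P(G,k)$.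
\end{theorem}

The failure is not confined to the first value $\ell=k$.

\begin{theorem}\label{thm:interval}
For every $0<\alpha<1/6$ there is $k_\alpha$ such that for every $k\ge k_\alpha$ there is a single robustly $k$-critical graph $G$ with $P_{DP}(G,\ell)<P(G,\ell)$ for every integer $\ell\in[k,k+k^\alpha]$. Moreover,
\[
P_{DP}(G,\ell)\le\Bigl(1-\frac{1-o(1)}{\ell}\Bigr)P(G,\ell)\qquad\text{as }k\to\infty,
\]
uniformly over these $\ell$.
\end{theorem}

These theorems make no statement about $4\le k<864{,}000{,}004$. The robustness of the examples comes from a general result, in which the size of the bound matters.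

\begin{theorem}\label{thm:join}
Let $m\ge2$ and let $G$ be an $m$-critical graph with $n$ vertices and $e$ edges. Put $\delta=2\bigl(2e-(m-2)n\bigr)$ and
\[
T(G)=\delta(n^2+1)+n+(m-2)(2e+1).
\]
Then $G\vee K_t$ is robustly $(m+t)$-critical for every integer $t\ge T(G)$.
\end{theorem}

Section~\ref{sec:twist} changes the canonical cover along a single edge and determines when the count drops. Section~\ref{sec:Gs} builds $4$-critical graphs in which the condition for a drop holds with a margin exponential in the number of vertices. Section~\ref{sec:join} proves Theorem~\ref{thm:join}. The clique consumes only a polynomial part of the margin, and Section~\ref{sec:final} chooses the parameters.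

\subsection{Standard facts}

\begin{itemize}
\item[(F1)] For an edge $uv$ let $G/uv$ be the simple graph obtained by identifying $u$ and $v$. Then $P(G-uv,\ell)=P(G,\ell)+P(G/uv,\ell)$: the two terms count the colorings of $G-uv$ in which $u,v$ differ and agree.
\item[(F2)] $\chi(F\vee K_t)=\chi(F)+t$ and $P(F\vee K_t,\ell)=\ell(\ell-1)\cdots(\ell-t+1)\,P(F,\ell-t)$ for $\ell\ge t$: color the clique first; its colors are unavailable on $F$.
\item[(F3)] An $m$-critical graph has minimum degree at least $m-1$, since an $(m-1)$-coloring of $G-v$ extends to a vertex $v$ of smaller degree.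
\item[(F4)] If $G$ is $k$-critical and $xy\in E(G)$, then $G-xy$ has a $(k-1)$-coloring, and each such coloring gives $x$ and $y$ the same color. Conversely, let $G$ have an edge and no isolated vertex, let $\chi(G)\ge k$, and let $G-f$ be $(k-1)$-colorable for each edge $f$. Then $G$ is $k$-critical: every proper subgraph lies in some $G-f$, and a new color on one end of $f$ gives $\chi(G)\le k$.
\end{itemize}

\section{Twisting one edge}\label{sec:twist}

The simplest way to leave the canonical cover is to change one matching. Let $uv\in E(G)$, let $\ell\ge2$, and let $\sigma$ be a permutation of $[\ell]$ without fixed points, for instance a cyclic shift. The cover \emph{twisted at $uv$} has lists $L(x)=\{x_1,\dots,x_\ell\}$, edges $x_iy_i$ for $xy\in E(G)\setminus\{uv\}$, and edges $u_iv_{\sigma(i)}$, for all $i\in[\ell]$.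

\begin{lemma}\label{lem:twist}
The cover twisted at $uv$ has exactly $P(G,\ell)+P(G/uv,\ell)-\frac1{\ell-1}P(G,\ell)$ proper colorings, so this number is an upper bound for $P_{DP}(G,\ell)$. In particular, if $P(G,\ell)>(\ell-1)P(G/uv,\ell)$, then $P_{DP}(G,\ell)<P(G,\ell)$.
\end{lemma}

\begin{proof}
Proper colorings of the twisted cover correspond to $\ell$-colorings $g$ of $G-uv$ with $g(v)\ne\sigma(g(u))$. For $i\ne j$, the colorings of $G-uv$ with $g(u)=i$ and $g(v)=j$ are colorings of $G$. Permuting colors shows that their number is the same for all $\ell(\ell-1)$ pairs $(i,j)$, so it equals $P(G,\ell)/(\ell(\ell-1))$. The excluded pairs are the $\ell$ pairs $(i,\sigma(i))$, and $i\ne\sigma(i)$. The number of proper colorings is therefore $P(G-uv,\ell)-\frac{1}{\ell-1}P(G,\ell)$, and (F1) finishes the proof.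
\end{proof}

The lemma has a probabilistic reading. Let $N=P(G-uv,\ell)>0$, and let $p=P(G/uv,\ell)/N$ be the probability that $u$ and $v$ agree in a uniformly random $\ell$-coloring of $G-uv$. Twisting changes the count by
\[
pN-\frac{(1-p)N}{\ell-1}=\frac{N(\ell p-1)}{\ell-1}.
\]
So the count drops exactly when $p<1/\ell$, that is, when $u$ and $v$ agree less often than two independent uniform colors.

\begin{example}\label{ex:cycles}
Let $n\ge4$. From $P(C_n,\ell)=(\ell-1)^n+(-1)^n(\ell-1)$ and $C_n/uv=C_{n-1}$ we find that twisting changes the count by
\[
(\ell-1)^{n-1}+(-1)^{n-1}(\ell-1)-(\ell-1)^{n-1}-(-1)^n=(-1)^{n-1}\ell .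
\]
It falls by $\ell$ on an even cycle and rises by $\ell$ on an odd cycle.
\end{example}

This is a second reason to guess that the Question has a positive answer. In a $k$-critical graph with $\ell=k-1$, fact (F4) gives $p=1$ for every edge. A counterexample by twisting needs $p$ to fall from $1$ to below $1/k$ when one color is added.

A clique makes this harder. Let $J=F\vee K_t$, $uv\in E(F)$, and $h=\ell-t\ge\chi(F)$. Since $J/uv=(F/uv)\vee K_t$, fact (F2) gives
\begin{equation}\label{eq:ratio}
\frac{P(J/uv,\ell)}{P(J,\ell)}=\frac{P(F/uv,h)}{P(F,h)} .
\end{equation}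
The ratio depends only on $h$, while the threshold $1/(\ell-1)=1/(t+h-1)$ of Lemma~\ref{lem:twist} shrinks as $t$ grows. As Theorem~\ref{thm:join} takes $t$ polynomial in $|V(F)|$, we want a ratio that decays faster than any polynomial.

\section{A family of $4$-critical graphs}\label{sec:Gs}

Take two adjacent \emph{hubs} $u,v$ and a path whose vertices are joined to the hubs, delete $uv$, and use $h=c+2$ colors. If the hubs agree, every path vertex has the same $c+1$ available colors, and coloring along the path offers exactly $c$ choices at each step. If $u,v$ have colors $a\ne b$, then a vertex joined only to $u$ may use $b$ and a vertex joined only to $v$ may use $a$. Where the path passes from a neighbor of $u$ colored $b$ to a neighbor of $v$, nothing further is blocked, and there are $c+1$ choices. Each switch between hubs thus favors disagreement, and a long path multiplies these gains. What has to be arranged is that with three colors no gain occurs, so that the graph is not $3$-colorable. Switching hubs after every second vertex achieves this.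

For $s\ge1$ let $G_s$ have vertices $u,v,p_0,\dots,p_{2s+1}$ and the following edges (Figure~\ref{fig:Gs}):
\begin{itemize}
\item $uv$, and the path edges $p_jp_{j+1}$ for $0\le j\le 2s$;
\item $p_0u,\ p_0v,\ p_{2s+1}u,\ p_{2s+1}v$;
\item for $1\le j\le s$, both vertices of the \emph{block} $p_{2j-1},p_{2j}$ are joined to $u$ if $j$ is odd and to $v$ if $j$ is even.
\end{itemize}
It has $n=2s+4$ vertices and $e=1+(2s+1)+4+2s=2n-2$ edges. The vertices $p_1,\dots,p_{2s}$ are \emph{interior}. In $G_1$ the hub $u$ is joined to all vertices of the cycle $vp_0p_1p_2p_3$, so $G_1=C_5\vee K_1$.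

\begin{figure}[ht]
\centering
\begin{tikzpicture}[every node/.style={circle,draw,inner sep=1pt,minimum size=6mm}]
\foreach \x in {0,...,7} \node (p\x) at (1.3*\x,0) {$p_{\x}$};
\node (u) at (4.55,2) {$u$};
\node (v) at (4.55,-2) {$v$};
\draw (p0)--(p1)--(p2)--(p3)--(p4)--(p5)--(p6)--(p7);
\foreach \x in {0,1,2,5,6,7} \draw (u)--(p\x);
\foreach \x in {0,3,4,7} \draw (v)--(p\x);
\draw[very thick] (u) .. controls (-3,2.4) and (-3,-2.4) .. (v);
\end{tikzpicture}
\caption{The $4$-critical graph $G_3$. The ends of the path are joined to both hubs $u$ and $v$, and the interior vertices are joined in consecutive pairs alternately to $u$ and to $v$. The thick edge $uv$ is the one at which the canonical cover is twisted.}\label{fig:Gs}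
\end{figure}

\begin{lemma}\label{lem:critical}
$G_s$ is $4$-critical.
\end{lemma}

\begin{proof}
Suppose that $G_s$ has a $3$-coloring, with $u,v$ colored $1,2$. Then $p_0$ has color $3$. Let $j<s$ and let $p_{2j}$ have color $3$. The vertices $p_{2j+1},p_{2j+2}$ share a hub, of color $a\in\{1,2\}$. So $p_{2j+1}$, which sees $3$ and $a$, has the color in $\{1,2\}\setminus\{a\}$, and then $p_{2j+2}$ sees $1$ and $2$ and has color $3$. By induction $p_{2s}$ has color $3$, and $p_{2s+1}$ sees all three colors, a contradiction.

By (F4) it remains to $3$-color $G_s-f$ for each edge $f$. If $f=uv$, give $u,v$ color $1$ and alternate $2,3$ along the path. Otherwise color $u,v$ with $1,2$. In $G_s$ this leaves two colors at each interior vertex and one color at each of $p_0,p_{2s+1}$. A vertex with two colors left and one colored path neighbor can be colored, so a greedy coloring may start at either end and proceed through interior vertices.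
\begin{itemize}
\item If $f=p_jp_{j+1}$, color $p_0,\dots,p_j$ in this order and $p_{2s+1},\dots,p_{j+1}$ in this order.
\item If $f$ joins an interior $p_j$ to its hub, then $p_j$ has three colors left. Color from both ends toward $p_j$, and color $p_j$ last.
\item If $f$ joins $p_0$ to a hub, then $p_0$ has two colors left; color from $p_{2s+1}$ down to $p_0$. If $f$ joins $p_{2s+1}$ to a hub, color from $p_0$ up to $p_{2s+1}$.\qedhere
\end{itemize}
\end{proof}

In the first half of this proof the last vertex of each block has color $3$, never a hub color: with three colors the path reaches each switch in the state that gains nothing. With more colors this is no longer forced.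

\begin{lemma}\label{lem:count}
Let $h\ge3$ and $c=h-2$. Define $y_0=1$, $y_1=c^2-c+1$, and $y_{j+1}=(c^2+1)y_j-cy_{j-1}$ for $j\ge1$, and put $D_s=c\,(cy_s-y_{s-1})$. Then
\[
P(G_s/uv,h)=h(c+1)c^{2s+1},\qquad P(G_s,h)=h(c+1)D_s .
\]
If $h\ge4$, then $D_s\ge c^{2s+1}\bigl(1+\frac1{3c^2}\bigr)^{s-1}$.
\end{lemma}

\begin{proof}
In $G_s/uv$ the merged vertex is adjacent to all $2s+2$ path vertices. It has $h$ choices, $p_0$ has $c+1$, and each later path vertex has $c$.

In $G_s$ there are $h(h-1)=h(c+1)$ ways to give $u,v$ colors $a\ne b$. Fix one and count the extensions to the path. Let $C=[h]\setminus\{a,b\}$, so $|C|=c$. The ends $p_0,p_{2s+1}$ use colors in $C$. An interior vertex uses a color in $C$ or its \emph{special} color, which is $b$ if its hub is $u$ and $a$ if its hub is $v$. For $0\le j\le2s$, among the colorings of $p_0,\dots,p_j$ with allowed colors and proper along the path, let $X_j$ count those in which $p_j$ has its special color, and $Y_j$ those in which $p_j$ has a given color of $C$; by symmetry $Y_j$ does not depend on that color. We have $X_0=0$, $Y_0=1$. A given color of $C$ at $p_{j+1}$ is compatible with the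 special color and with $c-1$ colors of $C$ at $p_j$, so $Y_{j+1}=X_j+(c-1)Y_j$. The special color at $p_{j+1}$ is compatible with all colors of $C$, and with the special color at $p_j$ exactly when the hubs differ. Hence, for $0\le j<s$,
\[
X_{2j+1}=X_{2j}+cY_{2j},\qquad X_{2j+2}=cY_{2j+1},
\]
where the first formula holds for $j=0$ because $X_0=0$. Composing two steps,
\begin{align}
X_{2j+2}&=cX_{2j}+c(c-1)Y_{2j},\nonumber\\
Y_{2j+2}&=X_{2j}+cY_{2j}+(c-1)\bigl(X_{2j}+(c-1)Y_{2j}\bigr)=cX_{2j}+(c^2-c+1)Y_{2j}.\label{eq:Y}
\end{align}
Subtracting gives $X_{2j+2}=Y_{2j+2}-Y_{2j}$. Inserting $X_{2j}=Y_{2j}-Y_{2j-2}$ into \eqref{eq:Y} for $j\ge1$ yields the stated recurrence, so $Y_{2j}=y_j$. Each of the $c$ colors at $p_{2s+1}$ is compatible with $X_{2s}+(c-1)Y_{2s}=cy_s-y_{s-1}$ colorings of the rest, so the number of extensions is $D_s$.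

Now let $c\ge2$. By \eqref{eq:Y}, $y_{j-1}\le y_j/(c^2-c+1)$ for $1\le j\le s$. Also $c/(c^2-c+1)\le\frac23$, as this is equivalent to $(2c-1)(c-2)\ge0$. So for $1\le j<s$
\[
y_{j+1}\ge\Bigl(c^2+1-\frac{c}{c^2-c+1}\Bigr)y_j\ge\Bigl(c^2+\frac13\Bigr)y_j .
\]
Since $c^2-c+1\ge3$, we have $y_{s-1}\le y_s/3$, and
\[
D_s\ge c\Bigl(c-\frac13\Bigr)y_s\ge c\Bigl(c-\frac13\Bigr)(c^2-c+1)\Bigl(c^2+\frac13\Bigr)^{s-1}.
\]
Finally $c^2-c+1\ge\frac34c^2$, because the difference is $(\frac c2-1)^2$, and $\frac34(c-\frac13)\ge\frac54>1$. Thus $D_s\ge c^3(c^2+\frac13)^{s-1}=c^{2s+1}(1+\frac1{3c^2})^{s-1}$.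
\end{proof}

\begin{example}
The quotient $D_s/c^{2s+1}=P(G_s,h)/P(G_s/uv,h)$ gives the odds that the hubs disagree in $G_s-uv$. For three colors ($c=1$) the recurrence reads $y_{j+1}=2y_j-y_{j-1}$ with $y_0=y_1=1$, so $y_j=1$ and $D_s=0$: the hubs always agree. For four colors ($c=2$) it reads $y_{j+1}=5y_j-2y_{j-1}$, so $y_0,\dots,y_3=1,3,13,59$, and the odds for $s=1,2,3$ are $10/8$, $46/32$, $210/128$. The first value can be confirmed directly: $P(C_5\vee K_1,4)=4P(C_5,3)=120=4\cdot3\cdot10$. The hypothesis $h\ge4$ in the last part of the lemma is thus necessary, and one extra color already makes the odds grow exponentially.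
\end{example}

\begin{corollary}\label{cor:drop}
Let $J=G_s\vee K_t$, $\ell\ge t+4$ and $c=\ell-t-2$. Then
\[
\frac{P(J/uv,\ell)}{P(J,\ell)}\le\Bigl(1+\frac1{3c^2}\Bigr)^{-(s-1)} .
\]
If $(1+\frac1{3c^2})^{s-1}>\ell-1$, then $P_{DP}(J,\ell)<P(J,\ell)$.
\end{corollary}

\begin{proof}
By \eqref{eq:ratio} and Lemma~\ref{lem:count} with $h=\ell-t\ge4$, the ratio equals $c^{2s+1}/D_s$, which gives the bound. The second claim follows from Lemma~\ref{lem:twist}.
\end{proof}

\section{Joins with large cliques}\label{sec:join}

We prove Theorem~\ref{thm:join}. Let $G,m,n,e,\delta$ be as stated and $t\ge T(G)$. Write $J=G\vee K_t$, $V=V(G)$, $K$ for the vertex set of the clique, $k=m+t$, and $q=k-1=m-1+t$. For $v\in V$ let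
\[
d(v)=\deg_G(v)-m+2 .
\]
By (F3), $d(v)\ge1$, and $\sum_{v\in V}d(v)=2e-(m-2)n=\delta/2$. The bound $t\ge T(G)$ is used only through two consequences:
\begin{equation}\label{eq:t}
t-\delta\ge n,\qquad q-\delta(n^2+1)-(n-1)\ge1+(m-2)(2e+1).
\end{equation}
The first holds since $T(G)\ge\delta+n$ when $m\ge2$, the second since its left side is at least $m+(m-2)(2e+1)$.

\subsection{Criticality, full covers and twisted triangles}

\begin{lemma}\label{lem:Jcrit}
$J$ is $k$-critical.
\end{lemma}

\begin{proof}
By (F2), $\chi(J)=k$, and $J$ has no isolated vertex. By (F4) it suffices to color $J-f$ with $k-1$ colors for each edge $f$. If $f\in E(G)$, use $m-1$ colors on $G-f$ and $t$ new colors on $K$. If $f=zz'$ lies in $K$, use $m$ colors on $G$ and $t-1$ new colors on $K$, with $z,z'$ colored alike. If $f=zv$ with $z\in K$, $v\in V$, use $m-1$ colors on $G-v$ and $t$ new colors on $K$, and give $v$ the color of $z$.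
\end{proof}

An $\ell$-fold cover of a graph is \emph{full} if the matching over every edge is perfect.

\begin{lemma}\label{lem:full}
Let $F$ be $k$-critical. If every bad full $(k-1)$-fold cover of $F$ is canonical, then $F$ is robustly $k$-critical.
\end{lemma}

\begin{proof}
Let $\mathcal H$ be a bad $(k-1)$-fold cover. Extend each matching to a perfect one. The resulting full cover $\mathcal H'$ is bad, hence canonical, with list elements $x_i$. Suppose that $\mathcal H$ misses an edge $x_iy_i$ of $\mathcal H'$. By (F4) there is a $(k-1)$-coloring $g$ of $F-xy$ with $g(x)=g(y)$, and after permuting colors $g(x)=g(y)=i$. The only edge of $\mathcal H'$ inside $\{w_{g(w)}:w\in V(F)\}$ is $x_iy_i$, so $w\mapsto w_{g(w)}$ is a proper $\mathcal H$-coloring, a contradiction. Hence $\mathcal H=\mathcal H'$ is canonical.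
\end{proof}

In a full cover, let $M_{xy}:L(x)\to L(y)$ be the bijection given by the matching over the edge $xy$, so $M_{yx}=M_{xy}^{-1}$. A triangle $xyz$ is \emph{twisted} if $M_{zx}M_{yz}M_{xy}$ is not the identity of $L(x)$. Starting at another vertex conjugates this map and reversing direction inverts it, so the notion does not depend on the order of $x,y,z$. The triangle $zz'v$ is twisted if and only if
\begin{equation}\label{eq:twisted}
\text{there is }\eta\in L(v)\text{ such that }M_{vz}(\eta)\text{ and }M_{vz'}(\eta)\text{ are non-adjacent.}
\end{equation}
If $z_0$ is adjacent to all other vertices, a \emph{labeling from $z_0$} names the elements of $L(z_0)$ as $(z_0)_1,(z_0)_2,\dots$ and puts $x_i=M_{z_0x}((z_0)_i)$ for $x\ne z_0$; the index $i$ is the \emph{label} of $x_i$. Then $M_{xy}$ preserves labels if and only if the triangle $z_0xy$ is not twisted, and a full cover in which all matchings preserve labels is canonical.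

\subsection{The idea in two small cases}

Once $K$ is colored, each $v\in V$ keeps at least $q-t=m-1$ elements, one too few for a canonical cover of $G$. A twisted triangle can save one.

\begin{example}\label{ex:clique}
Take a full, non-canonical $(k-1)$-fold cover of $K_k$, $k\ge3$. A labeling from any vertex shows that some triangle $zz'v$ is twisted. Take $\eta$ as in \eqref{eq:twisted} and color $z,z'$ with $M_{vz}(\eta)$, $M_{vz'}(\eta)$. Both forbid the same element $\eta$ of $L(v)$. Color the other vertices except $v$ greedily; each has at most $k-2$ predecessors. The $k-1$ neighbors of $v$ forbid at most $k-2$ elements of $L(v)$, so $v$ can be colored. With Lemma~\ref{lem:full}, $K_k$ is robustly $k$-critical.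
\end{example}

In $J$ one saved element is not enough for a greedy finish. The vertex $v$ needs $\deg_G(v)+1=(m-1)+d(v)$ elements, that is, $d(v)$ savings, and so does every other vertex of $V$. Savings at those vertices may be unavailable.

\begin{example}\label{ex:oneedge}
Let the $q$-fold cover of $J$ be full, with all matchings preserving labels except $M_{vz}$ for one $v\in V$ and one $z\in K$, say $M_{vz}(v_i)=z_j$ with $i\ne j$. Color $z$ with $z_j$ and another vertex $z'\in K$ with $z'_i$; both forbid $v_i$. No further saving of this kind exists, since every twisted triangle contains $z$. But for the same reason the rest of the cover is canonical. Give the other vertices of $K$ distinct new labels, let $S$ be the set of the $m-1$ labels not used on $K$, and color $G-v$ with the labels in $S$. The element $v_j$ is forbidden by nobody: $z_j$ forbids $v_i$, and all other colored vertices have labels different from $j$. So $v$ gets $v_j$.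
\end{example}

The general proof makes savings for as long as possible. Vertices that collect $d(v)$ savings are colored last, greedily. At the others, the lack of further savings forces the cover to be nearly canonical, and an ordinary coloring of a proper subgraph of $G$ takes over.

From now on $\mathcal H=(L,H)$ is a full, non-canonical $q$-fold cover of $J$. By Lemmas~\ref{lem:Jcrit} and~\ref{lem:full} it suffices to find a proper $\mathcal H$-coloring. A \emph{mixed triangle} is a triangle $zz'v$ with $z,z'\in K$ and $v\in V$.

\subsection{Labels that do not conflict}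

Neither example had to deal with the matchings over edges of $G$, which may be arbitrary. There are few of them compared with $q$, so we can choose labels on which they do no harm. Given a labeling from some $z_0\in K$, labels $j\ne l$ \emph{conflict} if $x_jy_l\in E(H)$ or $x_ly_j\in E(H)$ for some $xy\in E(G)$.

\begin{lemma}\label{lem:conflict}
Let $I\subseteq[q]$ with $|I|\ge1+(m-2)(2e+1)$, and let $i\in I$. There is a set $S$ of $m-1$ pairwise non-conflicting labels with $i\in S\subseteq I$. For such $S$, if $xy\in E(G)$ and $j\neq l$ lie in $S$, then $x_j$ and $y_l$ are non-adjacent.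
\end{lemma}

\begin{proof}
For each edge $xy$ of $G$, the elements $x_j$ and $y_j$ have one partner each over $xy$, so $j$ conflicts with at most $2e$ labels. Choose labels from $I$ one at a time, starting with $i$. Each chosen label excludes itself and at most $2e$ others, so after at most $m-2$ choices a label of $I$ is still available. The last claim is the definition of conflict.
\end{proof}

\subsection{No mixed triangle is twisted}\label{sub:A}

Take a labeling from some $z_0\in K$. For $z\in K\setminus\{z_0\}$ and $v\in V$ the triangle $z_0zv$ is not twisted, so $M_{zv}$ preserves labels, as does $M_{z_0v}$. For distinct $z,z'\in K$ and any $v\in V$, the triangle $zz'v$ gives $M_{zz'}=M_{vz'}M_{zv}$, which preserves labels as well. Since $\mathcal H$ is not canonical, there are $uv\in E(G)$ and $i\in[q]$ with $u_iv_i\notin E(H)$.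

By \eqref{eq:t}, Lemma~\ref{lem:conflict} applies to $I=[q]$ and gives $S\ni i$. By (F4) there is a coloring $g:V\to S$ of $G-uv$ with $g(u)=g(v)$, and after permuting $S$ this common color is $i$. Put $\varphi(x)=x_{g(x)}$ for $x\in V$, and give the vertices of $K$ the $t$ labels of $[q]\setminus S$, one each. An edge with an end in $K$ has a label-preserving matching and different labels at its ends. An edge of $G-uv$ has different labels from $S$ at its ends. The edge $uv$ carries the non-adjacent elements $u_i,v_i$. So $\varphi$ is proper.

\subsection{Collisions}\label{sub:B}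

Assume from now on that some mixed triangle is twisted. For a proper coloring $\psi$ of a set $A\subseteq K$ and $x\in V(J)\setminus A$, let $L_\psi(x)$ be the set of elements of $L(x)$ not forbidden by $\psi(A)$; then $|L_\psi(x)|\ge q-|A|$. For $v\in V$ the \emph{gain}
\[
\gamma_\psi(v)=|L_\psi(v)|-(q-|A|)\ge0
\]
counts the savings at $v$. Coloring one more vertex of $K$ lowers $q-|A|$ by one and $|L_\psi(v)|$ by at most one, so the gain never decreases when $\psi$ is extended. Call $v$ \emph{saturated} if $\gamma_\psi(v)\ge d(v)$.

A \emph{collision} at an unsaturated vertex $v$ consists of distinct $z,z'\in K\setminus A$ and $\eta\in L_\psi(v)$ such that $M_{vz}(\eta)\in L_\psi(z)$ and $M_{vz'}(\eta)\in L_\psi(z')$ are non-adjacent. To \emph{perform} it is to color $z,z'$ with these two elements. This extends $\psi$ properly, removes only $\eta$ from $L_\psi(v)$, and adds two vertices to $A$, so $\gamma_\psi(v)$ grows by one. As $v$ was unsaturated, the potential $\sum_{x\in V}\min(\gamma_\psi(x),d(x))$ grows by at least one. The potential starts at $0$ and never exceeds $\delta/2$.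

Start with $A=\emptyset$ and perform collisions as long as one exists. At the start every vertex of $V$ is unsaturated, because $d\ge1$, so the twisted mixed triangle and \eqref{eq:twisted} provide a first collision. At most $\delta/2$ collisions occur. Let $A,\psi$ be the final set and coloring, so $|A|\le\delta$, and write
\[
L'=L_\psi,\qquad R_x=L(x)\setminus L'(x),\qquad K'=K\setminus A,\qquad r=|K'|,
\]
and $W$ for the set of unsaturated vertices of $V$. Then $r\ge t-\delta\ge n$ by \eqref{eq:t}, and
\begin{equation}\label{eq:lists}
|R_x|\le\delta,\qquad |L'(x)|\ge q-|A|=m-1+r\qquad(x\in V\cup K').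
\end{equation}
It remains to color $V\cup K'$ properly from the lists $L'$; such a coloring is automatically compatible with $\psi$.

\subsection{Clean labels}

We want to color $W$ with $m-1$ labels so that in a list $L'(z)$, $z\in K'$, only $m-1$ elements are forbidden, as in a canonical cover; by \eqref{eq:lists} this leaves $r$ elements, just enough for the clique $K'$. Since no collision is left, the triangles $wzz'$ with $w\in W$ are untwisted on the surviving elements, but each pair $(w,z)$ may spoil $\delta$ labels, and $r$ is comparable with $q$. We cannot afford this for all $z\in K'$, and we need not. A coloring of $V$ forbids at most $n$ elements in any list, which is harmless for a clique vertex that is colored before $n$ others. Only the last $n$ vertices need care.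

Choose $Z\subseteq K'$ with $|Z|=n$ and $z_0\in Z$, and take a labeling from $z_0$. A label $i$ is \emph{clean} if $w_i\in L'(w)$ for all $w\in W$, and $M_{wz}(w_i)=z_i$ for all $w\in W$ and $z\in Z$.

\begin{lemma}\label{lem:clean}
At most $\delta(n^2+1)$ labels are not clean. Consequently, for every set $B$ of at most $n-1$ labels there is a set $S$ of $m-1$ clean, pairwise non-conflicting labels that is disjoint from $B$.
\end{lemma}

\begin{proof}
Let $i$ be a label such that (a) $w_i\notin R_w$ for all $w\in W$, (b) $(z_0)_i\notin R_{z_0}$, and (c) $M_{wz}(w_i)\notin R_z$ for all $w\in W$ and $z\in Z\setminus\{z_0\}$. We claim that $i$ is clean. The first condition is (a). For $z=z_0$ the second condition holds by the definition of the labeling. For $w\in W$ and $z\in Z\setminus\{z_0\}$, the element $w_i\in L'(w)$ has partners $(z_0)_i\in L'(z_0)$ and $M_{wz}(w_i)\in L'(z)$. If they were non-adjacent, we would have a collision at the unsaturated vertex $w$. So $M_{wz}(w_i)$ is the partner of $(z_0)_i$ in $L(z)$, which is $z_i$.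

Each of the maps $i\mapsto w_i$, $i\mapsto(z_0)_i$, $i\mapsto M_{wz}(w_i)$ is injective, so by \eqref{eq:lists} conditions (a), (b), (c) fail for at most $n\delta$, $\delta$, $n(n-1)\delta$ labels, a total of $\delta(n^2+1)$. By \eqref{eq:t}, Lemma~\ref{lem:conflict} applies to the set $I$ of clean labels outside $B$.
\end{proof}

For such $S$, an element $w_i$ with $w\in W$, $i\in S$ lies in $L'(w)$ and forbids $z_i$ in $L(z)$ for $z\in Z$. Hence
\begin{equation}\label{eq:cheap}
\text{elements } w_i\ (w\in W,\ i\in S)\text{ together forbid at most } m-1 \text{ elements of } L(z),\ z\in Z .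
\end{equation}
In both cases below we color part of $V$ first, by a map $\varphi$, and then color $K'$ greedily from $L'$, beginning with $K'\setminus Z$. A vertex of $K'\setminus Z$ loses at most $n$ elements to $\varphi$ and at most $r-n-1$ to its predecessors in $K'$, so it has at least $(m-1+r)-n-(r-n-1)=m$ choices. Only $Z$ remains to be examined.

\subsection{Some vertex is saturated}\label{sub:B1}

Let $W\ne V$. Take $S$ from Lemma~\ref{lem:clean} with $B=\emptyset$. As $G[W]$ is a proper subgraph of $G$, it has a coloring $g:W\to S$. Put $\varphi(w)=w_{g(w)}\in L'(w)$; this is proper on $W$ by Lemma~\ref{lem:conflict}. Color $K'\setminus Z$, then $Z$. By \eqref{eq:lists} and \eqref{eq:cheap}, a vertex of $Z$ has at least $(m-1+r)-(m-1)-(r-1)=1$ choice.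

Now all of $K$ is colored, by an extension of $\psi$. A vertex $v\in V\setminus W$ still has gain at least $d(v)$, so at least $q-t+d(v)=\deg_G(v)+1$ elements of $L(v)$ are not forbidden by the colors on $K$. Its neighbors in $G$ forbid at most $\deg_G(v)$ of them, so $V\setminus W$ can be colored greedily.

\subsection{No vertex is saturated}\label{sub:B2}

Let $W=V$. Now $G[W]=G$ has no coloring with $m-1$ labels, so one vertex must take an extra element, which may cost every $z\in Z$ one more element. All vertices of $Z$ but the last can pay. For the last one, which we take to be $z_0$, we spend the saving made by the first collision, as in Example~\ref{ex:oneedge}, where the partner $(z_0)_j$ of the extra element $v_j$ is already forbidden by $z_j$.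

A collision was performed, so some $v\in V$ has $\gamma_\psi(v)\ge1$, that is, $|L'(v)|\ge m+r$. Choose $\eta\in L'(v)$ as follows. If $|L'(z_0)|\ge m+r$, let $\eta$ be arbitrary. Otherwise $|L'(z_0)|=m-1+r<|L'(v)|$ by \eqref{eq:lists}, and since $M_{vz_0}$ is injective we can choose $\eta$ with $M_{vz_0}(\eta)\notin L'(z_0)$.

Let $B$ be the set of labels $i$ such that $w_i\eta\in E(H)$ for some neighbor $w$ of $v$ in $G$; then $|B|\le\deg_G(v)\le n-1$. Take $S$ from Lemma~\ref{lem:clean} and a coloring $g:V\setminus\{v\}\to S$ of $G-v$. Put $\varphi(w)=w_{g(w)}$ for $w\ne v$ and $\varphi(v)=\eta$. All these elements lie in the lists $L'$, and $\varphi$ is proper on $V$: on $G-v$ by Lemma~\ref{lem:conflict}, and at $v$ because $S\cap B=\emptyset$.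

Color $K'\setminus Z$, then $Z\setminus\{z_0\}$, then $z_0$. By \eqref{eq:cheap}, $\varphi$ forbids at most $m$ elements of $L(z)$ for $z\in Z$, namely some $z_i$ with $i\in S$, and $M_{vz}(\eta)$. The number of choices is at least
\begin{itemize}
\item $(m-1+r)-m-(r-2)=1$ for $z\in Z\setminus\{z_0\}$, which has at most $r-2$ predecessors in $K'$;
\item $(m+r)-m-(r-1)=1$ for $z_0$, if $|L'(z_0)|\ge m+r$;
\item $(m-1+r)-(m-1)-(r-1)=1$ for $z_0$ otherwise, since then $\eta$ forbids nothing in $L'(z_0)$.
\end{itemize}
Together with $\psi$ this is a proper $\mathcal H$-coloring. Sections~\ref{sub:A}, \ref{sub:B1} and~\ref{sub:B2} cover all cases, and Theorem~\ref{thm:join} is proved. \qed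

\begin{remark}
The three terms of $T(G)$ pay for the unclean labels, the set $B$, and the conflicts. Criticality of $G$ gives $d\ge1$, which makes the first collision count, and the $(m-1)$-colorings of $G-uv$, $G[W]$ and $G-v$. It cannot be dropped: if $\chi(G-uv)=\chi(G)=m$, then for every $t$ the canonical $q$-fold cover of $J$ with the matching over $uv$ removed is bad and not canonical.
\end{remark}

\section{Choosing the parameters}\label{sec:final}

For $G_s$ we have $m=4$, $n=2(s+2)$, $e=2n-2$ and $\delta=2(4n-4-2n)=4n-8$, so
\[
T(G_s)=(4n-8)(n^2+1)+n+2(4n-3)=4n^3-8n^2+13n-14\le4n^3=32(s+2)^3,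
\]
because $8n^2\ge13n$. By Lemma~\ref{lem:critical} and Theorem~\ref{thm:join},
\begin{equation}\label{eq:robust}
G_s\vee K_t\ \text{is robustly $(t+4)$-critical whenever } t\ge32(s+2)^3 .
\end{equation}
Given $k\ge 868$, put $t=k-4$, let $s\geq 1$ be the largest integer with $32(s+2)^3\le t$, and let $G=G_s\vee K_t$. This graph is robustly $k$-critical by \eqref{eq:robust}, and
\begin{equation}\label{eq:max}
k-4<32(s+3)^3 .
\end{equation}
It serves for both theorems.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $k\ge864{,}000{,}004=32\cdot300^3+4$. Then $s\ge298$. In Corollary~\ref{cor:drop} take $\ell=k$, so that $c=2$ and $1+\frac1{3c^2}=\frac{13}{12}$. By \eqref{eq:max} it suffices to show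
\[
\Bigl(\frac{13}{12}\Bigr)^{s-1}>32(s+3)^3+3\qquad\text{for all }s\ge298 .
\]
The binomial theorem gives $(1+\frac1{12})^9>1+\frac9{12}+\frac{36}{144}=2$. For $s=298$ we have $s-1=9\cdot33$, so the left side exceeds $2^{33}=8{,}589{,}934{,}592$, while the right side is $32\cdot301^3+3=872{,}668{,}835$. Passing from $s$ to $s+1$ multiplies the left side by $\frac{13}{12}$ and the right side by at most $\bigl(\frac{s+4}{s+3}\bigr)^3\le(1+\frac1{301})^3\le1+\frac7{301}<\frac{13}{12}$, where we used $(1+x)^3\le1+7x$ on $[0,1]$. Induction completes the proof.
\end{proof}

Concretely, for $k=864{,}000{,}004$ the graph is $G_{298}\vee K_{864{,}000{,}000}$, and the $k$-fold cover twisted at the single edge $uv$ has fewer than $P(G,k)$ proper colorings.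

For larger $\ell$ the gain per block shrinks to order $1/c^2$ with $c=\ell-k+2$. There are about $k^{1/3}$ blocks, since $T(G_s)$ is cubic, and the total gain must exceed $\ln k$. This is the source of the condition $2\alpha<1/3$.

\begin{proof}[Proof of Theorem~\ref{thm:interval}]
Let $0<\alpha<1/6$ and let $k$ be large. By \eqref{eq:max}, $s>((k-4)/32)^{1/3}-3$, and $32<4^3$, so $s\ge k^{1/3}/4$ for large $k$. Let $\ell\in[k,k+k^\alpha]$ be an integer. Then $\ell\le2k$, and $c=\ell-t-2=\ell-k+2$ satisfies $2\le c\le k^\alpha+2\le2k^\alpha$ once $k^\alpha\ge2$. Using $\ln(1+x)\ge x/2$ on $[0,1]$,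
\[
(s-1)\ln\Bigl(1+\frac1{3c^2}\Bigr)\ge\frac{s-1}{6c^2}\ge E_k,\qquad\text{where } E_k=\frac{k^{1/3}/4-1}{24\,k^{2\alpha}} .
\]
Lemma~\ref{lem:twist} and Corollary~\ref{cor:drop} give
\[
P_{DP}(G,\ell)\le\Bigl(1-\frac1{\ell-1}+\exp(-E_k)\Bigr)P(G,\ell)\le\Bigl(1-\frac{1-\varepsilon_k}{\ell}\Bigr)P(G,\ell),
\]
with $\varepsilon_k=2k\exp(-E_k)$, which does not depend on $\ell$. Since $1/3-2\alpha>0$, the quantity $E_k$ grows like a positive power of $k$, so $\varepsilon_k\to0$. This is the uniform bound. Choose $k_\alpha$ so that for $k\ge k_\alpha$ the conditions above hold and $\varepsilon_k<1$. As $\ell\ge k=\chi(G)$, we have $P(G,\ell)>0$, and therefore $P_{DP}(G,\ell)<P(G,\ell)$.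
\end{proof}

\begin{thebibliography}{1}
\bibitem{BKMS} Anton Bernshteyn, Hemanshu Kaul, Jeffrey A. Mudrock, Gunjan Sharma, \emph{On strongly and robustly critical graphs}, arXiv:2408.04538 (2024).
\end{thebibliography}
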